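# The finite basis of resource bisimilarity is not computable

## 1. Nets that never consume a token

We begin with a class of Petri nets on which our question has an easy positive answer, namely nets whose transitions look at tokens and produce tokens but never remove one. First the vocabulary.

**Definition (net, firing).** A labeled Petri net $N=(P,T,W,l)$ has finite disjoint sets $P$ of places and $T$ of transitions, arc weights $W:(P\times T)\cup(T\times P)\to\mathbb N$, and a labeling $l:T\to Act$. A marking is a multiset over $P$, that is, an element of $\mathcal M(P)=\mathbb N^P$. Multisets are added and compared componentwise. A transition $t$ is enabled in $M$ if $M(p)\ge W(p,t)$ for all $p$. Firing it gives $M'(p)=M(p)-W(p,t)+W(t,p)$, written $M\xrightarrow{t}M'$.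

**Definition (bisimulation).** A relation $R\subseteq\mathcal M(P)\times\mathcal M(P)$ is a bisimulation if it is symmetric and, whenever $(M_1,M_2)\in R$ and $M_1\xrightarrow{t}M_1'$, there is $u\in T$ with $l(u)=l(t)$, $M_2\xrightarrow{u}M_2'$ and $(M_1',M_2')\in R$. Bisimilarity $\sim$ is the largest bisimulation.

**Definition (resource bisimilarity).** Submultisets of markings are called resources; they range over $\mathcal M(P)$. A congruence is an equivalence relation $\rho$ on $\mathcal M(P)$ such that $(r,r')\in\rho$ implies $(r+m,r'+m)\in\rho$ for every $m\in\mathcal M(P)$. Resource bisimilarity $\simeq$ is the largest congruence included in $\sim$ that is a bisimulation.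

The largest one exists. Take the union of all congruences that are bisimulations and close it transitively. The result is an equivalence stable under addition. It is a bisimulation, since along a chain $r_0,r_1,\dots,r_l$ a move of $r_0$ is answered by $r_1$, that answer by $r_2$, and so on.

It helps to see $\simeq$ as a game. An attacker wants to show that $r$ and $r'$ differ, and a defender answers. At any time the attacker may add the same resource to both sides. Otherwise the attacker fires a transition on one side and the defender must answer with an equally labeled transition on the other. In relational terms: $r\simeq r'$ if and only if $(r,r')$ lies in some bisimulation that is stable under adding common resources. Indeed $\simeq$ is such a bisimulation; conversely, the equivalence generated by such a bisimulation is a congruence and a bisimulation, by the chain argument above.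

**Example.** Let there be one place $p$ and one transition, which takes $2p$ and puts back $2p$, labeled $a$. The markings $0$ and $p$ are both dead, so $0\sim p$. But $0\not\simeq p$: adding $p$ to both gives $p$, which is dead, and $2p$, which is not. All markings with at least two tokens are resource bisimilar, and the classes of $\simeq$ are $\{0\}$, $\{p\}$ and $\{np:n\ge2\}$.

An infinite relation such as $\simeq$ can be handed over in finite form.

**Definition (basis).** Let $B=B_N$ be the set of pairs $(r,r')$ with $r\simeq r'$ and $r\ne r'$ that are minimal among such pairs for the componentwise order on $\mathbb N^P\times\mathbb N^P$.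

In the example $B=\{(2p,3p),(3p,2p)\}$. Three facts about $B$ and $\simeq$ will be used.

**Fact 1.** $B$ is finite. This is Dickson's lemma: $\mathbb N^P\times\mathbb N^P$ has no infinite set of pairwise incomparable elements.

**Fact 2.** $\simeq$ is the smallest congruence $\langle B\rangle$ containing $B$. Here is a short proof. Order markings lexicographically along a fixed order of $P$; this is a well-order compatible with addition. We show $(r,r')\in\langle B\rangle$ for all $r\simeq r'$ by induction along the product of this order with itself. Let $r\ne r'$ and choose $(b,b')\in B$ componentwise below $(r,r')$. Suppose $b$ is lexicographically smaller than $b'$; in the other case, exchange the roles of the two sides. Write $r'=b'+y$ and $u=b+y$. Then $(u,r')\in\langle B\rangle\subseteq{\simeq}$, so $u\simeq r$, and $u$ is lexicographically smaller than $r'$. By induction $(r,u)\in\langle B\rangle$, hence $(r,r')\in\langle B\rangle$.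

**Fact 3.** $\simeq$ is decidable: some algorithm decides, given $N,r,r'$, whether $r\simeq r'$. We take this as known.

Now the easy case.

**Proposition 1.** There is an algorithm that computes $B_N$ for every net $N$ in which $W(t,p)\ge W(p,t)$ for all $t$ and $p$.

**Proof.** Let $w$ be the maximal weight. Write $M\equiv M'$ if $\min(M(p),w)=\min(M'(p),w)$ for all $p$. This is a congruence, because $\min(a+x,w)$ depends only on $\min(a,w)$ and $x$. It is a bisimulation: if $M\equiv M'$, the same transitions are enabled in both, and firing $t$ adds the same vector $\delta\ge0$ to both, so the results are again $\equiv$. Hence ${\equiv}\subseteq{\simeq}$.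

We claim that $r(p),r'(p)\le w+1$ for every $(r,r')\in B$ and every $p$. Suppose $r(p)\ge w+2$. Then $r-p\equiv r$, so $r-p\simeq r'$. If $r-p\ne r'$, the pair $(r-p,r')$ contradicts minimality. If $r-p=r'$, then $r'(p)\ge w+1$, so $r'-p\equiv r'$, and $(r-p,r'-p)$ is a smaller pair of distinct resources related by $\simeq$, again a contradiction. The case $r'(p)\ge w+2$ is symmetric.

So $B$ lies in a box that can be written down. With Fact 3 we find all non-identity pairs of $\simeq$ in the box and keep the minimal ones. $\square$

In the example, $w+1=3$ is attained. What changes when transitions may consume?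

## 2. Listing the basis without knowing when to stop

The question is this. Is there an algorithm that, given an arbitrary labeled Petri net $N$, computes $B_N$? It was left open in Irina Lomazova, Vladimir Bashkin and Petr Jančar, "Resource Bisimilarity in Petri Nets is Decidable", arXiv:2101.07711 (2021), with the remark that computability does not follow from the decidability of $\simeq$.

The sensible first approach is to list. By Fact 3 one can decide whether $(r,r')\in B_N$: check $r\ne r'$ and $r\simeq r'$, then check that none of the finitely many strictly smaller pairs is a non-identity pair of $\simeq$. So we can run through all pairs by size and print the elements of $B_N$, and by Fact 1 only finitely many are printed. The trouble is to know when the list is complete. A computable bound on the number of tokens in pairs of $B_N$ would tell us, and conversely $B_N$ gives such a bound. So the question is whether minimal pairs can be bounded computably.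

In Section 1 the bound came from the fact that firing preserves truncation at $w$. Consumption destroys this: with one place $p$ and one transition $p\to0$ labeled $a$, the marking $np$ can fire $a$ exactly $n$ times, so $\simeq$ is the identity although $w=1$.

Here is a consuming net with a threshold that can be found by hand.

**Example (one test).** Fix $\theta\ge1$. Take places $L_s,R_s,L_f,R_f,S$, where "$X\xrightarrow{a}Y$" means consume $X$, produce $Y$, label $a$:
$$L_s\xrightarrow{t}L_f,\quad R_s\xrightarrow{t}R_f,\quad L_s+\theta S\xrightarrow{t}R_f+\theta S,\quad R_s+\theta S\xrightarrow{t}L_f+\theta S,\quad L_f\xrightarrow{w}L_f .$$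
Then $L_s+nS\simeq R_s+nS$ if and only if $n\ge\theta$. If $n<\theta$, the only $t$-successors are $L_f+nS$ and $R_f+nS$, and only the first enables $w$. For $n\ge\theta$, relate $M$ and $M'$ if $M=M'$ or if they have the same number $\ge\theta$ of tokens on $S$, the same numbers on $L_f$ and on $R_f$, and the same total on $L_s$ and $R_s$ together. This is a congruence. It is a bisimulation: the number on $S$ never changes, a $t$-move consumes one token of $L_s$ or $R_s$ and produces $L_f$ or $R_f$, and the other side can do the same with either outcome since it has at least $\theta$ tokens on $S$.

Read this as a test. By firing $t$ the attacker claims "$S<\theta$". If the claim is true, play passes to $L_f$ against $R_f$ and the attacker wins. If it is false, the defender uses a *cross* transition and makes both sides equal. The threshold here is just a weight. The theorem below says that thresholds can be halting times.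

## 3. Thresholds that are halting times

**Definition (two-counter machine).** A machine $\mathsf M$ has states $1,\dots,h$ with $h\ge2$, counters $1,2$, halting state $h$, and one instruction for each $i<h$: either "increment counter $j$; goto $i'$", or "if counter $j$ is $0$ goto $i'$, else decrement it and goto $i''$". It is deterministic, starts in $(1,k,0)$ (state $1$, counter values $k$ and $0$) with $k\ge1$, and halts when it reaches $h$.

By M. Minsky, *Computation: Finite and Infinite Machines*, 1967, halting of two-counter machines is undecidable. There is even a fixed machine $\mathsf M_0$ for which $\{k\ge1:\mathsf M_0\text{ halts from }(1,k,0)\}$ is $\Sigma^0_1$-complete under many-one reductions (an input $x$ is encoded as $k=2^x$). Recall that $\Sigma^0_1$ means computably enumerable, $\Pi^0_1$ means having a computably enumerable complement, and $\mathbf 0'$ is the Turing degree of the halting problem.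

**Theorem 1.** From a two-counter machine $\mathsf M$ and $k\ge1$ one can compute a net $N=N_{\mathsf M,k}$ with places $L_s,R_s,S$ (among others) such that for every $n\in\mathbb N$
$$L_s+nS\simeq R_s+nS\iff\mathsf M\text{ halts from }(1,k,0)\text{ in exactly }H\text{ steps, for some }H,\text{ and }n\ge H+k.\tag{1}$$
Moreover $B_N$ contains a pair of the form $(L_s+nS,R_s+nS)$ if and only if $\mathsf M$ halts from $(1,k,0)$. In that case the pair is unique and $n=H+k$. Hence $N\mapsto B_N$ is not computable: no algorithm computes the finite basis of $\simeq$ for a given labeled Petri net.

**Theorem 2.**

1. Non-computability holds already for a family $(N_k)_{k\ge1}$ with the same $P,T,Act,l$, whose weights agree except on eight fixed arcs, which all have weight $k$. It also holds for nets with all weights $\le2$ (with $|P|$ varying). If both $|P|$ and the weights are bounded by constants, $B$ is computable.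
2. Computing $B$ has exactly the Turing degree $\mathbf 0'$. Even computing $|B|$, or an upper bound on the number of tokens in pairs of $B$, is as hard as the halting problem. No computable function of $N$ bounds the number of tokens in pairs of $B_N$.
3. The sets $\{(N,G):G=B_N\}$ and $\{(N,G):G\text{ finite and generates the congruence}\simeq\}$ are $\Pi^0_1$-complete. The set $\{(N,r,r',x):\exists n\ r+nx\simeq r'+nx\}$ is $\Sigma^0_1$-complete. In particular no finite generating set of $\simeq$, minimal or not, is computable from $N$.

## 4. Why a plain simulation of the machine fails

The crossing trick suggests a direct encoding. Take control places $L_i,R_i$ for each machine state, data places $C_1,C_2$ for the counters, and let both sides run $\mathsf M$ on the common data. The instruction "if counter $j$ is $0$ goto $i'$, else decrement it and goto $i''$" gets $L_i+C_j\to L_{i''}$ and $R_i+C_j\to R_{i''}$ with one label, and $L_i\to L_{i'}$, $R_i\to R_{i'}$ together with the crosses $L_i+C_j\to R_{i'}+C_j$, $R_i+C_j\to L_{i'}+C_j$ with another. At the end $L_h$, but not $R_h$, enables $w$. One would hope that the attacker wins exactly when $\mathsf M$ halts.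

For $\simeq$ this stops working at the first instruction that tests. Take $h=3$, with instruction 1 "if counter 2 is $0$ goto $2$, else decrement it and goto $3$" and instruction 2 "increment counter 1; goto $2$". The machine never halts from $(1,k,0)$. Yet $L_1+kC_1\not\simeq R_1+kC_1$. Add $C_2$ to both sides, and fire the decrement on the left. The only answer leads to $R_3+kC_1$, while the left side is $L_3+kC_1$, which enables $w$.

There are two lessons. First, stability under contexts lets the attacker insert tokens, so for each control pair $L_q,R_q$ the set of data $m$ with $L_q+m\simeq R_q+m$ is upward closed; exact counter contents are not an upward closed condition. Second, by Fact 3 no computed pair $(r,r')$ can have $r\simeq r'$ equivalent to halting. The halting problem has to sit in "is there an $n$", and a condition that is monotone in $n$ is "the time budget $n$ suffices".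

The plan is to put $n$ tokens on $S$ and let each machine step cost one of them. If the budget runs out before $\mathsf M$ halts, the attacker gains one token: the next round starts with $n-1$. Repeating this, the attacker gets below $k$ and wins. If the budget is exactly what the halting run needs, honest play arrives at the halting state with the budget just spent, and there nothing is gained. To neutralize insertions we keep the total number of data tokens constant during a round. An insertion then raises this total by at least one, and the end of a round lowers it by one, so a round with an insertion makes no net progress.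

## 5. A counter system with a budget

We first describe the play without nets, as a system $A$ on one copy of the data. Its data places are $D=\{S,C_1,C_2,E\}$: budget, two counters, and a place $E$ for spent tokens. Its states are $Q=\{q_1,\dots,q_h,c,v_1,v_2,s,d,f\}$.

**Definition (rules, steps, insertions).** A rule is $t=(q,\mathrm{pre},\varphi,\mathrm{post},q')$ with $\mathrm{pre},\mathrm{post}\in\mathbb N^D$, where $\varphi$ is either "–" (no test) or a test "$p<\theta$" with $p\in D$, $\theta\ge1$ and $\mathrm{pre}(p)=0$. A step $(q,m)\Rightarrow(q',m-\mathrm{pre}+\mathrm{post})$ by $t$ is allowed if $m\ge\mathrm{pre}$ and, when there is a test $p<\theta$, also $m(p)<\theta$. An insertion is $(q,m)\Rightarrow(q,m+x)$ with $x\in\mathbb N^D$.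

The rules, with names that do not depend on $k$, are the following.

* If instruction $i$ is "increment $j$; goto $i'$": $\mathrm{inc}_i=(q_i,S,–,C_j,q_{i'})$.
* If instruction $i$ tests counter $j$: $\mathrm{dec}_i=(q_i,S+C_j,–,2E,q_{i''})$ and $\mathrm{zero}_i=(q_i,S,C_j<1,E,q_{i'})$.
* End of round, for $i<h$: $\mathrm{end}_i=(q_i,0,S<1,0,d)$.
* For $p\in\{C_1,C_2,E\}$: $\mathrm{drop}_p=(d,p,–,0,c)$ and $\mathrm{conv}_p=(c,p,–,S,c)$.
* Verification: $(c,0,C_1<1,0,v_1)$, $(v_1,0,C_2<1,0,v_2)$, $(v_2,0,E<1,0,s)$.
* $\mathrm{start}=(s,kS,–,kC_1,q_1)$ and $\mathrm{fail}=(s,0,S<k,0,f)$.
* For every $q\in Q\setminus\{c,f\}$: $\mathrm{abort}_q=(q,0,–,0,c)$.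

There are no rules from $f$. So a round starts in $s$, turns $k$ budget tokens into the initial counter value, simulates, and may end when the budget is gone. It then drops one token in $d$, converts everything back into budget in $c$, verifies that the conversion is complete, and is back in $s$. The verification matters: otherwise one could walk to $s$ without converting and fire $\mathrm{fail}$.

**Definition (safe data).** $W_q$ is the set of $m\in\mathbb N^D$ such that no configuration with state $f$ is reachable from $(q,m)$ by steps and insertions (zero moves allowed).

Three properties are immediate. $W_q$ is upward closed, since whatever is reachable from $(q,m+x)$ is reachable from $(q,m)$ by first inserting $x$. Next, $W_f=\emptyset$. Finally, if $m\in W_q$ and $(q,m)\Rightarrow(q',m')$, then $m'\in W_{q'}$.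

**Two small machines.** Let $k=1$, $h=2$. First let instruction 1 be "increment counter 1; goto $2$", so $H=1$ and $H+k=2$. From $(s,0)$, $\mathrm{fail}$ applies. From $(s,S)$ we get $q_1$ with one token on $C_1$ and no budget; then $\mathrm{end}_1$, dropping $C_1$, verification, $(s,0)$, and $f$. From $(s,2S)$ without insertions the main line is $q_1$ with $S+C_1$, then $q_2$ with $2C_1$; there is no $\mathrm{end}_2$, and aborting at any point, converting and verifying gives $(s,2S)$ again. Now change the instruction to "increment counter 1; goto $1$". From $(s,nS)$ with $n\ge1$ the simulation reaches $q_1$ with $nC_1$, so the round can be ended and leads to $(s,(n-1)S)$. Hence $f$ is reachable for every $n$.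

## 6. Which budgets are safe

**Lemma 1.**
(a) $nS\in W_s$ if and only if $\mathsf M$ halts from $(1,k,0)$, in exactly $H$ steps say, and $n\ge H+k$.
(b) If $\mathsf M$ does not halt from $(1,k,0)$, then $W_q=\emptyset$ for all $q$.
(c) $0\notin W_q$ for all $q$.

Throughout, let $\Phi(m)=m(S)+m(C_1)+m(C_2)+m(E)$. The rules $\mathrm{inc},\mathrm{dec},\mathrm{zero},\mathrm{conv},\mathrm{start}$ preserve $\Phi$; this is what $E$ is for. A $\mathrm{drop}$ lowers it by one, and all other rules leave the data unchanged.

**Step 1: the attacker wins when the budget is too small.** This step gives "$\Rightarrow$" in (a). Assume that $\mathsf M$ does not halt and $n$ is arbitrary, or that it halts in $H$ steps and $n<H+k$. We show by induction on $n$ that $f$ is reachable from $(s,nS)$. If $n<k$, use $\mathrm{fail}$. If $n\ge k$, use $\mathrm{start}$ to reach $q_1$ with $S=n-k$, $C_1=k$, $C_2=E=0$. Simulate $n-k$ steps of $\mathsf M$ faithfully. These steps exist and do not lead to state $h$, because in the halting case $n-k<H$. Each costs exactly one $S$. Afterwards $S=0$, the state is some $q_i$ with $i<h$, and $\Phi=n\ge k\ge1$. So $\mathrm{end}_i$ applies, and in $d$ there is a token of $C_1$, $C_2$ or $E$ to drop. In $c$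 we have $\Phi=n-1$; convert everything, pass the three tests, and reach $(s,(n-1)S)$. The assumption holds for $n-1$, so the induction hypothesis applies.

**Step 2: the attacker wins everywhere when $\mathsf M$ does not halt.** This step proves (b), and it is the reason for the abort rules. We know $W_f=\emptyset$. From $(q,m)$ with $q\ne f$, abort to $c$ if $q\ne c$, convert everything to $S$, pass the tests and reach $(s,\Phi(m)S)$. By Step 1, $f$ is reachable from there.

**Step 3: empty data are never safe.** This step proves (c). The route of Step 2 leads from $(q,0)$, $q\ne f$, to $(s,0)$, and $\mathrm{fail}$ applies since $0<k$. Again $W_f=\emptyset$.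

**Step 4: an invariant for the halting case.** This step sets up "$\Leftarrow$" in (a): we name, for each state, data from which the attacker cannot escape. Let $\mathsf M$ halt in exactly $H$ steps through configurations $(i_\tau,a_\tau,b_\tau)$, $0\le\tau\le H$, so $i_\tau<h$ for $\tau<H$ and $i_H=h$. Put $G=H+k$. Let $m_\tau$ be the data
$$m_\tau(S)=H-\tau,\quad m_\tau(C_1)=a_\tau,\quad m_\tau(C_2)=b_\tau,\quad m_\tau(E)=e_\tau,$$
where $e_0=0$ and $e_{\tau+1}-e_\tau=0,2,1$ if step $\tau+1$ is an increment, a decrement, or a successful zero test, respectively. These are the data of the faithful simulation with exactly enough budget. We have $\Phi(m_0)=H+k=G$, and each step preserves $\Phi$, so $\Phi(m_\tau)=G$ for all $\tau$. Define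
$$\begin{aligned}
&I_s=\{S\ge G\},\quad I_c=\{\Phi\ge G\},\quad I_{v_1}=\{S+C_2+E\ge G\},\quad I_{v_2}=\{S+E\ge G\},\\
&I_d=\{\Phi\ge G+1\},\quad I_f=\emptyset,\quad I_{q_i}=\{\Phi\ge G+1\}\cup\{m_\tau:i_\tau=i\}.
\end{aligned}\tag{2}$$
In words: during a simulation either there is a surplus, or the play is exactly the halting run.

**Step 5: the invariant survives every move.** We check that a configuration $(q,m)$ with $m\in I_q$ moves only to configurations of the same kind.

* Insertions. Each $I_q$ is upward closed; for $I_{q_i}$, data strictly above $m_\tau$ have $\Phi\ge G+1$.
* $\mathrm{inc},\mathrm{dec},\mathrm{zero}$. If $\Phi\ge G+1$, this is preserved. From $(q_{i_\tau},m_\tau)$ with $\tau<H$, the budget is $H-\tau\ge1$, and the only applicable simulation rule is the one $\mathsf M$ executes: if the tested counter is $0$, $\mathrm{dec}$ lacks its token, and if it is positive, the test of $\mathrm{zero}$ fails. The result is $m_{\tau+1}$ in state $q_{i_{\tau+1}}$. For $\tau=H$ the state is $q_h$, which has no simulation rule.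
* $\mathrm{end}_i$. It needs $i<h$ and $S=0$. If $m_\tau$ has $i_\tau=i<h$, then $\tau<H$ and $m_\tau(S)\ge1$. So the data have $\Phi\ge G+1$ and land in $I_d$. This is where halting saves the defender.
* $\mathrm{drop}_p$ and $\mathrm{conv}_p$. Dropping turns $\Phi\ge G+1$ into $\Phi\ge G$; conversion preserves $\Phi$.
* Verification. The tested place is empty, so $\Phi\ge G$ becomes $S+C_2+E\ge G$, then $S+E\ge G$, then $S\ge G$.
* $\mathrm{start}$. If the data are exactly $GS$, the result has $S=G-k=H$ and $C_1=k$, so it is $m_0$, and $i_0=1$. Otherwise $S\ge G$ together with data different from $GS$ gives $\Phi\ge G+1$, which is preserved.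
* $\mathrm{fail}$. It needs $S<k$, but $S\ge G\ge k$ in $I_s$.
* $\mathrm{abort}_q$. In every $I_q$ with $q\ne f$ we have $\Phi\ge G$, so we land in $I_c$.

Since $I_f=\emptyset$, state $f$ is never reached, and $I_q\subseteq W_q$ for all $q$. In particular $nS\in W_s$ for all $n\ge G=H+k$. $\square$

## 7. The net $N_{\mathsf M,k}$

We now put two copies of the control of $A$ over one copy of the data. Let $K=\{L_q,R_q:q\in Q\}\cup\{Z\}$ be the control places and $P=K\cup D$. The labels are one label for each rule $t$ of $A$, also written $t$, together with $w$, $\gamma_q$ ($q\in Q$) and $\sigma_p$ ($p\in D$). The transitions are as follows.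

1. For each rule $t=(q,\mathrm{pre},\varphi,\mathrm{post},q')$ the straight transitions
$$L_q+\mathrm{pre}\xrightarrow{t}L_{q'}+\mathrm{post},\qquad R_q+\mathrm{pre}\xrightarrow{t}R_{q'}+\mathrm{post},$$
and, if $\varphi$ is $p<\theta$, also the cross transitions
$$L_q+\mathrm{pre}+\theta p\xrightarrow{t}R_{q'}+\mathrm{post}+\theta p,\qquad R_q+\mathrm{pre}+\theta p\xrightarrow{t}L_{q'}+\mathrm{post}+\theta p.$$
2. $L_f\xrightarrow{w}L_f$.
3. $L_q\xrightarrow{\gamma_q}Z$ and $R_q\xrightarrow{\gamma_q}Z$ for each $q\in Q$.
4. $Z+p\xrightarrow{\sigma_p}Z$ for each $p\in D$.
5. For all $\kappa,\kappa'\in K$ (possibly equal) and all $a\in Act$: $\kappa+\kappa'\xrightarrow{a}\kappa+\kappa'$.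

Each type has one job. Type 1 plays the game of Section 2 for each rule. Type 2 makes $f$ a win for the attacker. Types 3 and 4 let the attacker stop and count the data, so that related markings must carry equal data and equal $q$. Type 5 deals with inserted control tokens: as soon as two control tokens are present, everything is possible and nothing can be distinguished.

Let $|M|_K$ be the number of control tokens of $M$. Every transition preserves it and needs at least one control token; type 5 needs two. Let $\mathrm{Top}=\{M:|M|_K\ge2\}$. Every $M\in\mathrm{Top}$ enables every label, by type 5, and all its successors are in $\mathrm{Top}$.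

## 8. Resource bisimilarity of $N_{\mathsf M,k}$, completely

**Lemma 2.** $r\simeq r'$ if and only if (i) $r=r'$, or (ii) $r,r'\in\mathrm{Top}$, or (iii) $\{r,r'\}=\{L_q+m,R_q+m\}$ for some $q\in Q$ and $m\in W_q$.

Let $\rho$ be the relation defined by (i)–(iii).

**Step 1: $\rho$ is a congruence.** It is an equivalence whose classes are $\mathrm{Top}$, the sets $\{L_q+m,R_q+m\}$ with $m\in W_q$, and singletons. We check stability under adding $x$. Identities are stable, and adding anything to elements of $\mathrm{Top}$ stays in $\mathrm{Top}$. Now take $L_q+m$ and $R_q+m$ with $m\in W_q$. If $x$ contains a control token, both sums are in $\mathrm{Top}$. Otherwise they are $L_q+(m+x)$ and $R_q+(m+x)$, and $m+x\in W_q$ by upward closure.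

**Step 2: $\rho$ is a bisimulation.** It is symmetric. Pairs of type (i) are clear. For type (ii), any move of one side is answered by a type 5 move with the same label, and both results are in $\mathrm{Top}$. Consider $L_q+m$ and $R_q+m$ with $m\in W_q$; then $q\ne f$, since $W_f=\emptyset$. There is one control token, and it is neither $Z$ nor $L_f$, so only types 1 and 3 can be enabled. Type 3 leads on both sides to $Z+m$. Let a type 1 transition labeled $t$ be enabled on one side. Then $t$ is a rule from $q$ and $m\ge\mathrm{pre}$; put $m'=m-\mathrm{pre}+\mathrm{post}$.

If $t$ has a test $p<\theta$ and $m(p)\ge\theta$, then $m\ge\mathrm{pre}+\theta p$ because $\mathrm{pre}(p)=0$. So on both sides the straight and the cross transition are enabled, and both sides have the same set $\{L_{q'}+m',R_{q'}+m'\}$ of $t$-successors. The defender answers by reaching the identical marking.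

Otherwise there is no test, or the test holds. Then no cross transition is enabled, the unique $t$-successors are $L_{q'}+m'$ and $R_{q'}+m'$, and $(q,m)\Rightarrow(q',m')$ is a step of $A$. So $m'\in W_{q'}$ and the successors form a pair of type (iii).

By Steps 1 and 2, $\rho$ is a congruence and a bisimulation, hence included in $\sim$, and therefore $\rho\subseteq{\simeq}$.

For the converse let $r\simeq r'$. We use that $\simeq$ is both a congruence and a bisimulation.

**Step 3: with control $Z$, data are determined.** If $Z+m\simeq Z+m'$ with $m,m'\in\mathbb N^D$, then $m=m'$. From $Z+m$ only type 4 transitions can fire, leading to markings of the same kind, and $\sigma_p$ can be fired exactly $m(p)$ times. Related markings allow equally many.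

**Step 4: the numbers of control tokens are compared.** This step leaves only the case of one control token on each side. If $|r|_K=|r'|_K=0$, then $Z+r\simeq Z+r'$ by congruence, and $r=r'$ by Step 3. If $|r|_K=0<|r'|_K$, then $Z+r\simeq Z+r'$ with $Z+r'\in\mathrm{Top}$; but $Z+r'$ enables $w$ and $Z+r$ does not, a contradiction. If $|r|_K=1$ and $|r'|_K\ge2$, then $r'$ enables all labels. If the control token of $r$ is $Z$, then $r$ does not enable $w$. If it is $L_q$ or $R_q$, then $r$ does not enable $\gamma_{q'}$ for $q'\ne q$. Both are contradictions. The cases with $r$ and $r'$ exchanged are symmetric, and if both numbers are at least two we are in (ii).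

**Step 5: one control token on each side.** This step shows that $r$ and $r'$ agree up to exchanging $L_q$ and $R_q$. Let $r=\kappa+m$ and $r'=\kappa'+m'$. With control $Z$ no $\gamma$-label is enabled; with control $L_q$ or $R_q$ exactly one is, namely $\gamma_q$. So either $\kappa=\kappa'=Z$, and $r=r'$ by Step 3, or $\kappa,\kappa'\in\{L_q,R_q\}$ for the same $q$. In the latter case firing $\gamma_q$ gives $Z+m\simeq Z+m'$, since the answer is unique, so $m=m'$. If $\kappa=\kappa'$, then $r=r'$. Otherwise $\{r,r'\}=\{L_q+m,R_q+m\}$, and it remains to show $m\in W_q$.

**Step 6: a run to $f$ is a winning attack.** We show: if a configuration with state $f$ is reachable from $(q,m)$, then $L_q+m\not\simeq R_q+m$. Use induction on the length of the run.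

If $q=f$, then $L_f+m$ enables $w$, while $R_f+m$ enables only $\gamma_f$, as there are no rules from $f$.

If the first move is an insertion to $(q,m+x)$, then $L_q+m+x\not\simeq R_q+m+x$ by induction, so $L_q+m\not\simeq R_q+m$ by congruence.

If the first move is a step by a rule $t$ to $(q',m')$, then a test of $t$, if present, holds at $m$, so the cross transitions are disabled. The unique $t$-successors of $L_q+m$ and $R_q+m$ are therefore $L_{q'}+m'$ and $R_{q'}+m'$. If $L_q+m\simeq R_q+m$ held, these successors would be related by $\simeq$, contrary to the induction hypothesis.

This proves $m\in W_q$ at the end of Step 5, and with it ${\simeq}\subseteq\rho$. $\square$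

## 9. Reading the halting problem off the basis

**Proof of Theorem 1.** The net is computable from $(\mathsf M,k)$. By Lemma 2, $L_s+nS\simeq R_s+nS$ holds if and only if $nS\in W_s$, since the two markings are distinct and not in $\mathrm{Top}$. Lemma 1(a) turns this into (1).

If $B_N$ contains $(L_s+nS,R_s+nS)$, this pair is in $\simeq$, so $\mathsf M$ halts from $(1,k,0)$ by (1).

Conversely, let $\mathsf M$ halt in $H$ steps and put $n=H+k$. The pair $(L_s+nS,R_s+nS)$ is in $\simeq$ by (1). Let $(r,r')$ be a non-identity pair of $\simeq$ componentwise below it. Each component has at most one control token, so by Lemma 2 the pair is of type (iii): both components have a control token from a common $q$ and the same data. Being below, it is $r=L_s+n'S$, $r'=R_s+n'S$ with $n'\le n$. By (1), $n'\ge H+k=n$. So the pair we started with is minimal and belongs to $B_N$. It is the only one of its form: if $(L_s+jS,R_s+jS)\in B_N$, then $j\ge n$ by (1), and minimality forces $j=n$.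

If $N\mapsto B_N$ were computable, we could decide halting by computing $B_N$ for $N=N_{\mathsf M,k}$ and looking for a pair of the form $(L_s+nS,R_s+nS)$. This contradicts the undecidability of the halting problem. $\blacksquare$

## 10. The whole basis of $N_{\mathsf M,k}$

Theorem 2 needs all of $B_N$. Let $N=N_{\mathsf M,k}$ and let $B_0$ be the set of minimal elements of $\{(r,r'):r,r'\in\mathrm{Top},\ r\ne r'\}$.

**Step 1: a formula for $B_N$.** We claim
$$B_N=B_0\cup\bigcup_{q\in Q}\{(L_q+m,R_q+m),(R_q+m,L_q+m):m\text{ minimal in }W_q\}.\tag{3}$$
By Lemma 2 every non-identity pair of $\simeq$ is of type (ii) or (iii). A pair of type (ii) in $B_N$ is minimal among those of type (ii), so it lies in $B_0$. A pair of type (iii) in $B_N$ must have minimal $m$, since a smaller $m$ in $W_q$ would give a smaller pair. So $B_N$ is contained in the right side.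

Conversely, a non-identity pair of $\simeq$ below a pair of type (iii) has at most one control token in each component, so it is of type (iii), with the same $q$ and orientation and with smaller or equal data. So pairs of type (iii) with minimal $m$ are in $B_N$. Now let $(r,r')\in B_0$. No strictly smaller pair of type (ii) exists. Suppose a pair of type (iii) with data $m\in W_q$ were below it. By Lemma 1(c), $m\ne0$, so $r$ and $r'$ share a data token $p$. Then $r-p$ and $r'-p$ are still distinct and in $\mathrm{Top}$, which contradicts the minimality of $(r,r')$. So $B_0\subseteq B_N$.

**Step 2: $B_0$ is computable from $N$.** We show that its pairs have at most three tokens in each component; then $B_0$ is found by a finite search. Let $r\ne r'$ be in $\mathrm{Top}$, say $r(x)>r'(x)$ for a place $x$; the other case is symmetric. Let $r'_0\le r'$ consist of two control tokens of $r'$. Choose $r_0\le r$ as follows.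

* If $x\in D$: two control tokens of $r$ plus $x$. Then $r_0(x)=1>0=r'_0(x)$.
* If $x\in K$ and $r(x)\ge3$: $r_0=3x$, and $r'_0(x)\le2$.
* If $x\in K$ and $r(x)=2$: $r_0=2x$, and $r'_0(x)\le r'(x)\le1$.
* If $x\in K$ and $r(x)=1$: $x$ plus another control token of $r$, which exists as $|r|_K\ge2$ and lies on another place. Then $r_0(x)=1$, and $r'_0(x)\le r'(x)=0$.

In all cases $(r_0,r'_0)\le(r,r')$, both components are in $\mathrm{Top}$, they differ at $x$, and they have at most three tokens. If $(r,r')\in B_0$, it equals $(r_0,r'_0)$.

**Step 3: the dichotomy.** If $\mathsf M$ does not halt from $(1,k,0)$, all $W_q$ are empty by Lemma 1(b), so $B_N=B_0$ and ${\simeq}=\mathrm{Id}\cup\mathrm{Top}^2$. If it halts, $W_s\ne\emptyset$ by Lemma 1(a), so $B_N\supsetneq B_0$ and ${\simeq}\supsetneq\mathrm{Id}\cup\mathrm{Top}^2$.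

## 11. Proof of Theorem 2

**Part 1, few changing arcs.** Take $N_k=N_{\mathsf M_0,k}$. Places, transitions and labels do not depend on $k$. The weight $k$ occurs in the two straight transitions for $\mathrm{start}$, on the arcs from $S$ and to $C_1$, and in the two cross transitions for $\mathrm{fail}$, on the arcs from and to $S$. These are eight arcs, and all other weights are independent of $k$. If $B_{N_k}$ were computable from $k$, then by Theorem 1 the set $\{k\ge1:\mathsf M_0\text{ halts from }(1,k,0)\}$ would be decidable.

**Part 1, small weights.** Now fix $k=1$ and let the machine vary. The weight $2$ occurs only in the outputs $2E$ of $\mathrm{dec}_i$ and in type 5 with $\kappa=\kappa'$. In cross transitions $\theta=1$ and $\mathrm{pre}(p)=\mathrm{post}(p)=0$ for the tested place $p$, so the added tokens give weight $1$. Hence all weights are at most $2$. Halting from $(1,1,0)$ is undecidable for varying machines: given $k\ge1$, put $k-1$ increments of counter 1 in front of $\mathsf M_0$. This machine, started in $(1,1,0)$, halts if and only if $\mathsf M_0$ halts from $(1,k,0)$.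

**Part 1, everything bounded.** Suppose $|P|$ and all weights are bounded by constants. For each label $a$ let $X_a$ be the set of (input multiset, output multiset) pairs of transitions labeled $a$. Whether a relation is a bisimulation is a condition on each $X_a$ separately, so it depends only on the set $\{X_a:X_a\ne\emptyset\}$; labels with equal $X_a$ may be identified. Up to renaming of places there are finitely many possible input–output pairs, hence finitely many sets $X_a$, hence finitely many sets of such sets. So there are finitely many cases, each with a finite $B$, and a finite table computes $B$.

**Part 2, upper bound.** As in Section 2, "$(r,r')\in B_N$" is decidable uniformly in $N$. Hence for finite $G$ the statement "$B_N\not\subseteq G$" is $\Sigma^0_1$. With a halting oracle, list elements of $B_N$ and after each one ask whether something is missing; this stops since $B_N$ is finite. So $N\mapsto B_N$ is computable from $\mathbf 0'$.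

**Part 2, lower bounds.** By Section 10, $\mathsf M$ halts from $(1,k,0)$ if and only if $|B_N|>|B_0|$, and $B_0$ is computable. So $N\mapsto|B_N|$ computes the halting problem, and so does $N\mapsto B_N$. Let $\beta$ be any function such that $\beta(N)$ bounds the number of tokens in all components of pairs of $B_N$. Testing all pairs up to that size for membership computes $B_N$ from $\beta$, so $\beta$ computes the halting problem. In particular no such $\beta$ is computable.

**Part 3, upper bounds.** $G=B_N$ holds if and only if $G\subseteq B_N$, which is decidable, and $B_N\subseteq G$, which is $\Pi^0_1$. A finite $G$ generates $\simeq$ if and only if $G\subseteq{\simeq}$, which is decidable, and every pair with $r\simeq r'$ lies in the congruence generated by $G$. The second condition is $\Pi^0_1$, because membership in the congruence generated by $G$ is decidable: this is the word problem for finitely presented commutative monoids, which is decidable uniformly in the presentation (A. I. Mal'cev 1958; V. A. Emelichev 1958; see E. Mayr and A. Meyer, Adv. Math. 46, 1982). Finally $\{(N,r,r',x):\exists n\ r+nx\simeq r'+nx\}$ is $\Sigma^0_1$ because $\simeq$ is decidable.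

**Part 3, hardness.** Map $(\mathsf M,k)$ to $(N_{\mathsf M,k},B_0)$, a computable map. If $\mathsf M$ does not halt from $(1,k,0)$, then $B_N=B_0$, and $B_0$ generates $\simeq$ by Fact 2. If it halts, then $B_0\ne B_N$. Moreover, $\mathrm{Id}\cup\mathrm{Top}^2$ is a congruence containing $B_0$, so $B_0$ generates a congruence inside $\mathrm{Id}\cup\mathrm{Top}^2\subsetneq{\simeq}$. So non-halting reduces to both sets, and they are $\Pi^0_1$-hard. The last set is $\Sigma^0_1$-hard by (1), with $r=L_s$, $r'=R_s$, $x=S$.

**Part 3, arbitrary generating sets.** We show that any finite generating set of $\simeq$ for $N=N_{\mathsf M,k}$ reveals whether $\mathsf M$ halts. Let $G$ generate $\simeq$. First let $\mathsf M$ halt, and put $n=H+k$. By (1), $L_s+nS\simeq R_s+nS$, so there is a finite chain from $L_s+nS$ to $R_s+nS$ in which each step replaces $g+y$ by $g'+y$ with $(g,g')\in G\cup G^{-1}$. All members of the chain lie in the $\simeq$-class of $L_s+nS$, which by Lemma 2 is $\{L_s+nS,R_s+nS\}$. So some step goes from $L_s+nS=g+y$ to $R_s+nS=g'+y$. Here $y$ is below both markings, so $y=jS$ with $j\le n$, and $g=L_s+(n-j)S$, $g'=R_s+(n-j)S$. Conversely, if $G\cup G^{-1}$ contains a pair $(L_s+iS,R_s+iS)$, this pair is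 in $\simeq$ and $\mathsf M$ halts by (1). Hence for every finite generating set $G$,
$$\mathsf M\text{ halts from }(1,k,0)\iff G\cup G^{-1}\text{ contains a pair }(L_s+iS,R_s+iS)\text{ for some }i,\tag{4}$$
and the right side can be checked by inspecting $G$. So no algorithm computes, from $N$, any finite generating set of $\simeq$. $\blacksquare$
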